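\title{Hyperbolic hypergeometric monodromy groups of large degree are thin}

\begin{abstract}
We consider the monodromy groups of ${}_nF_{n-1}$ hypergeometric equations with cyclotomic parameters whose Zariski closure is the orthogonal group of a rational quadratic form of signature $(n-1,1)$. We prove that such a group has infinite index in the integral points of its Zariski closure as soon as $n\ge 37$; hence all but finitely many of these groups are thin. We adjoin one reflection to the monodromy group, if necessary after adding one dimension, so that the larger group is generated by this reflection and by isometries that fix a cusp. For such a group we give a criterion for a boundary point of hyperbolic space to lie outside the limit set. We then verify the criterion by a volume count or by a computation in a root lattice.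
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $n\ge2$, and let $\alpha=(\alpha_1,\dots,\alpha_n)$ and $\beta=(\beta_1,\dots,\beta_n)$ be vectors in $\mathbb Q^n$ with $0\le\alpha_j<1$, $0\le\beta_j<1$ and $\alpha_j\ne\beta_k$ for all $j,k$. The ${}_nF_{n-1}$ hypergeometric equation is $\mathcal Du=0$, where
\[
\mathcal D=(\theta+\beta_1-1)\cdots(\theta+\beta_n-1)-z(\theta+\alpha_1)\cdots(\theta+\alpha_n),\qquad \theta=z\frac{d}{dz}.
\]
It is regular away from $\{0,1,\infty\}$; let $H(\alpha,\beta)\subset\mathrm{GL}_n(\mathbb C)$ be its monodromy group. We assume that the coprime polynomials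
\[
f(t)=\prod_j\bigl(t-e^{2\pi i\alpha_j}\bigr),\qquad g(t)=\prod_j\bigl(t-e^{2\pi i\beta_j}\bigr)
\]
have integer coefficients, that is, they are products of cyclotomic polynomials. By Levelt's theorem, $H(\alpha,\beta)$ is then conjugate to the subgroup of $\mathrm{GL}_n(\mathbb Z)$ generated by the companion matrices $A$ of $f$ and $B$ of $g$. We identify $H(\alpha,\beta)$ with $\langle A,B\rangle$, and the differential equation plays no further role. Assume also that $H(\alpha,\beta)$ is primitive: it does not permute the summands of a decomposition of $\mathbb C^n$ into two or more nonzero subspaces.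

Let $G(\alpha,\beta)$ be the Zariski closure of $H(\alpha,\beta)$. The group $H(\alpha,\beta)$ lies in $G(\alpha,\beta)(\mathbb Z)$ and satisfies no polynomial equation that $G(\alpha,\beta)$ does not satisfy, so it is natural to ask how much of $G(\alpha,\beta)(\mathbb Z)$ it fills. It is called \emph{arithmetic} if its index in $G(\alpha,\beta)(\mathbb Z)$ is finite and \emph{thin} if the index is infinite. It is called \emph{hyperbolic} if $G(\alpha,\beta)$ is the orthogonal group $\mathrm O_Q$ of a rational quadratic form $Q$ of signature $(n-1,1)$. In that case $H(\alpha,\beta)$ acts on hyperbolic space $\mathbb H^{n-1}$, and it is arithmetic only if the quotient has finite volume.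

According to \cite{FMS}, hyperbolic groups occur only for odd $n$; for $n=3$ there are exactly six, all arithmetic; for $n>9$ they form seven infinite parametric families, and there are further sporadic cases for $3\le n\le9$. The following conjecture is posed in \cite{FMS}: \emph{all but finitely many hyperbolic groups $H(\alpha,\beta)$ are thin.}

\subsection{Results}
The limit set $\Lambda(H)\subset\partial\mathbb H^{n-1}$ is recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:main}
Let $H(\alpha,\beta)$ be hyperbolic. If $n\ge37$, then $H(\alpha,\beta)$ is thin. In fact its limit set is not all of $\partial\mathbb H^{n-1}$.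
\end{theorem}

Only finitely many cyclotomic polynomials have degree at most $n$. So each $n$ admits finitely many pairs $(f,g)$, and Theorem~\ref{thm:main} proves the conjecture. The proof uses neither the list of families, nor primitivity, nor the other facts quoted above, nor the Zariski closure beyond the invariant form. It gives the following more precise statement. Replacing $(A,B)$ by $(-A,-B)$ replaces $f(t),g(t)$ by $(-1)^nf(-t),(-1)^ng(-t)$ and does not change the action on $\mathbb H^{n-1}$. The root lattices $\mathsf A_\ell,\mathsf D_\ell,\mathsf E_7$ are recalled in Section~\ref{sec:root}.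

\begin{theorem}\label{thm:ranges}
Let $n\ge3$, let $f,g$ be coprime products of cyclotomic polynomials of degree $n$, and suppose that $H=\langle A,B\rangle$ preserves a rational quadratic form $Q$ of signature $(n-1,1)$. Then $n$ is odd and, after replacing $(A,B)$ by $(-A,-B)$ if necessary, $g$ has the root $1$ and $f$ has the root $-1$, each with multiplicity $1$ or $3$, and all other roots of $f$ and $g$ are simple and different from $\pm1$.
\begin{enumerate}
\item[(i)] If one of the two multiplicities is $3$ and $n\ge33$, then $\Lambda(H)\neq\partial\mathbb H^{n-1}$.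
\item[(ii)] Suppose that both multiplicities are $1$. Define integers $q_k$ by $q_0=2$, $q_{-k}=q_k$ and
\[
\frac{f(t)}{g(t)}\Bigl(\frac{t-1}{t+1}\Bigr)^2=1+\sum_{k\ge1}q_kt^{-k}.
\]
There is a positive definite lattice $L$ of rank $n$ generated by vectors $r_k$ $(k\in\mathbb Z)$ with $(r_i,r_j)=q_{i-j}$. It is the orthogonal sum of $d$ copies of $\mathsf A_\ell$, of $\mathsf D_\ell$ $(\ell\ge5)$ or of $\mathsf E_7$ $(\ell=7)$, where $d$ and $\ell$ are odd and $n=d\ell$. We have $\Lambda(H)\ne\partial\mathbb H^{n-1}$ in type $\mathsf D$ for all $n\geq 5$; in type $\mathsf A$ if $n+d\ge10$, in particular if $n\ge9$; and in type $\mathsf E_7$ if $d\ge7$.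
\end{enumerate}
In all these cases $H$ has infinite index in $\mathrm O_Q(\mathbb Z)$, so $H$ is thin if it is hyperbolic.
\end{theorem}

Theorem~\ref{thm:main} follows: if $n\ge37$, then (i) and the types $\mathsf A$, $\mathsf D$ in (ii) apply, and in type $\mathsf E_7$ the odd integer $d=n/7$ exceeds $5$, so $d\ge7$. Every hyperbolic group not covered by Theorem~\ref{thm:ranges} has $n\le35$, and one with $n\ge33$ has $n=35$ and $L\cong\mathsf E_7^{\,5}$. We do not claim that these bounds are optimal.

\subsection{The idea}
To prove that $H$ has infinite index we exhibit a boundary point outside $\Lambda(H)$. This requires control of a fundamental domain near that point, and the generators $A,B$ do not provide it. We therefore enlarge $H$ to a group $\Gamma$ that still preserves an integral lattice and is generated by one reflection $s_r$ and by isometries fixing one boundary point $[z]$. Put $[z]$ at infinity in the upper half-space model. The isometries fixing $[z]$ become Euclidean motions of the boundary. We show that the chamber of the reflections in $\Gamma$ that reaches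 up to infinity is bounded only by vertical hyperplanes and by hemispheres of radius $\sqrt2$ or $1/\sqrt2$. A boundary point that these hemispheres do not cover is then not a limit point (Lemma~\ref{lem:cusp}).

This picture suggests the answer. In the case of a triple root, the centers of the hemispheres lie in one coset of an integral lattice of rank $n-2$ and in one coset of half that lattice. For $n=3$ the hemispheres are semicircles and they cover the line (Example~\ref{ex:three}). But the volume of a ball of fixed radius tends to $0$ as the dimension grows, while an integral lattice has covolume at least $1$. So for large $n$ the balls cannot cover (Section~\ref{sec:triple}). When both multiplicities are $1$, the cusp exists only after one dimension is added, and the uncovered point must be found in the original space. A root lattice then appears and makes the group explicit enough to write the point down (Sections~\ref{sec:root}--\ref{sec:E7}). Example~\ref{ex:five} carries this out by hand for $n=5$.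

\section{Background}\label{sec:background}

\subsection{Hyperbolic space, lattices, limit sets}
Let $V$ be a real vector space with a symmetric bilinear form $(\cdot,\cdot)$ of signature $(N,1)$, $N\ge2$. The \emph{norm} of $x$ is $(x,x)$; a vector is \emph{timelike} if its norm is negative and \emph{null} if its norm is $0$. In a positive definite subspace we write $|x|^2=(x,x)$. Hyperbolic space $\mathbb H^N=\mathbb H(V)$ is the set of timelike lines and $\partial\mathbb H^N$ is the set of null lines; together they form a closed ball $\overline{\mathbb H^N}$ in projective space. The group $\mathrm O(V)$ acts through $\mathrm O(V)/\pm1$. The orthogonal complement of a timelike vector is positive definite, so its stabilizer is compact. The timelike vectors form two convex cones, which are distinguished by the sign of $(y,z)$ for any fixed null vector $z\neq0$.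

A \emph{lattice} is a discrete subgroup $M$ that spans the ambient space; it is \emph{integral} if $(M,M)\subset\mathbb Z$. We use two facts.
\begin{enumerate}
\item[(L1)] \emph{A subgroup $M$ that spans a space with a nondegenerate form and satisfies $(M,M)\subset\mathbb Z$ is a lattice.} Indeed, if $w_1,\dots,w_m\in M$ is a basis of the space, the linear isomorphism $x\mapsto((x,w_i))_i$ maps $M$ into $\mathbb Z^m$.
\item[(L2)] \emph{If $M\subset V$ is a lattice and $o$ is timelike, only finitely many $x\in M$ have a given norm and $|(x,o)|$ below a given bound.} Indeed, $(x,x)-2(x,o)^2/(o,o)$ is a positive definite form.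
\end{enumerate}
The isometry group $\mathrm O(M)$ of a lattice is discrete in $\mathrm O(V)$.

The \emph{limit set} $\Lambda(\Gamma)$ of a discrete group $\Gamma\subset\mathrm O(V)$ is the set of accumulation points in $\partial\mathbb H^N$ of an orbit $\Gamma[o]$. It is closed and does not depend on $[o]\in\mathbb H^N$. If $\Gamma$ has finite covolume, then $\Lambda(\Gamma)=\partial\mathbb H^N$: by Poincar\'e recurrence for the geodesic flow, almost every geodesic ray comes back infinitely often to within bounded distance of the orbit, so its endpoint is a limit point. By the theorem of Borel and Harish-Chandra, $\mathrm O_Q(\mathbb Z)$ has finite covolume in $\mathrm O_Q(\mathbb R)$ for a rational form $Q$ of signature $(N,1)$, and so does each subgroup of finite index. Hence: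
\begin{equation}\label{eq:criterion}
\text{if }H\subset\mathrm O_Q(\mathbb Z)\text{ and }\Lambda(H)\neq\partial\mathbb H^N,\text{ then }H\text{ has infinite index.}
\end{equation}
We also compare groups in different dimensions. Let $V\subset\hat V$ be a subspace, both of hyperbolic signature, and let $H\subset \mathrm O(V)$ be generated by restrictions of elements of a discrete group $\Gamma\subset\mathrm O(\hat V)$ that preserve $V$. A base point in $\mathbb H(V)$ shows that $\Lambda(H)\subset\Lambda(\Gamma)$.

\subsection{Coordinates at a cusp}\label{sub:coord}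
Fix null vectors $z,x_0$ with $(x_0,z)=-1$, and let $\mathbb E=\langle x_0,z\rangle^\perp$, a Euclidean space of dimension $N-1$. Each point of $\overline{\mathbb H^N}\setminus\{[z]\}$ has a unique representative $y$ with $(y,z)=-1$, and it can be written as
\[
y(\xi,h)=x_0+\xi+\tfrac12\bigl(|\xi|^2+h^2\bigr)z,\qquad \xi\in\mathbb E,\quad h\ge0,\qquad (y,y)=-h^2 .
\]
These are the coordinates of the upper half-space model, with $[z]$ at infinity. The \emph{height} of $[y]$ is $h=\sqrt{-(y,y)}/|(y,z)|$ for any representative $y$, so it is preserved by every isometry that maps $z$ to $\pm z$.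

A vector of norm $2$ can be written as $\rho=-cx_0+bz+\mu$ with $\mu\in\mathbb E$; then $c=(\rho,z)$ and $2cb+|\mu|^2=2$. We have $(y(\xi,h),\rho)=\frac c2(|\xi|^2+h^2)+(\xi,\mu)-b$. Completing the square gives
\begin{equation}\label{eq:sphere}
(y(\xi,h),\rho)=\begin{cases}\dfrac c2\Bigl(\bigl|\xi+\dfrac\mu c\bigr|^2+h^2-\dfrac2{c^2}\Bigr),&c\ne0,\\[2mm] (\xi,\mu)-b,\quad |\mu|^2=2,&c=0.\end{cases}
\end{equation}
Thus the hyperplane $\rho^\perp$ is a hemisphere with center $-\mu/c$ and radius $\sqrt2/|c|$ if $c\ne0$, and it is vertical if $c=0$. For $c>0$ the vector $\rho$ is positive outside the hemisphere.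

\subsection{Reflection groups}\label{sub:refl}
For $(\rho,\rho)=2$ let $s_\rho x=x-(x,\rho)\rho$. This reflection preserves each cone of timelike vectors, it preserves an integral lattice containing $\rho$, and $\gamma s_\rho\gamma^{-1}=s_{\gamma\rho}$ for isometries $\gamma$. Let $M$ be an integral lattice, let $\mathcal R=-\mathcal R\subset M$ be a set of vectors of norm $2$ that is stable under $W=\langle s_\rho:\rho\in\mathcal R\rangle$, and fix one of the two cones to represent points. By (L2) the \emph{mirrors} $\rho^\perp$ $(\rho\in\mathcal R)$ are locally finite in $\mathbb H^N$. A \emph{chamber} is a connected component of the complement of the mirrors. A \emph{wall} of a chamber $P$ is a mirror that meets $\bar P$ in a set with nonempty interior in the mirror; let $S\subset\mathcal R$ be the set of vectors that define walls and are positive on $P$. We use the following facts \cite{Vin}.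
\begin{enumerate}
\item[(R1)] $P=\{y:(y,\sigma)>0\ \forall\sigma\in S\}$ and $\bar P=\{y:(y,\sigma)\ge0\ \forall\sigma\in S\}$ in $\mathbb H^N$.
\item[(R2)] For $\sigma\in S$, the chamber $s_\sigma P$ is the neighbor of $P$ across $\sigma^\perp$, and $\sigma^\perp$ is the only mirror that separates them.
\item[(R3)] $W$ acts simply transitively on the chambers.
\item[(R4)] $(W,\{s_\sigma\}_{\sigma\in S})$ is a Coxeter system. In particular, with $W_J=\langle s_\sigma:\sigma\in J\rangle$ for $J\subset S$, we have $s_\sigma\notin W_{S\setminus\{\sigma\}}$ \cite[IV, \S1.8]{Bou}.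
\end{enumerate}

\subsection{Rank one perturbations}

\begin{lemma}\label{lem:rank1}
Let $B$ be an invertible linear map of an $n$-dimensional space, $v$ a vector, $\lambda$ a linear form, $Cx=x+\lambda(x)v$ and $A=BC$. Then
\[
\frac{\det(t-A)}{\det(t-B)}=1-\lambda\bigl((t-B)^{-1}Bv\bigr)=1-\sum_{k\ge1}\lambda(B^kv)\,t^{-k}.
\]
If the characteristic polynomials of $A$ and $B$ are coprime, then $v,Bv,\dots,B^{n-1}v$ is a basis, and the pair $(A,B)$ is determined up to simultaneous conjugation by the two polynomials.
\end{lemma}

\begin{proof}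
We have $t-A=(t-B)(1-w\lambda)$ with $w=(t-B)^{-1}Bv$, and $\det(1-w\lambda)=1-\lambda(w)$. The span of the $B^kv$ is stable under $B$ and $C$, and $A=B$ on the quotient. The characteristic polynomial of the quotient map divides both polynomials, so the quotient is $0$ if they are coprime. In the basis $Bv,\dots,B^nv$ the matrix of $B$, and with it the vector $v=B^{-1}(Bv)$, is determined by $\det(t-B)$, and the values of $\lambda$ are determined by the displayed formula.
\end{proof}

\section{One reflection and a cusp}\label{sec:cusp}

\subsection{The criterion}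

\begin{lemma}[Cusp lemma]\label{lem:cusp}
Let $M$ be an integral lattice of signature $(N,1)$, $N\ge2$. Let $z\in M$ be null and nonzero, and let $r\in M$ satisfy $(r,r)=2$ and $|(r,z)|=2$. Let $\Gamma\subset\mathrm O(M)$ be generated by $s_r$ and by elements that map $z$ to $\pm z$, and put $\mathcal R=\Gamma r\cup-\Gamma r$. Let $x$ be a real null vector with $(x,z)<0$ such that
\begin{enumerate}
\item[(a)] $(x,\rho)\ge0$ for all $\rho\in\mathcal R$ with $(\rho,z)\in\{1,2\}$;
\item[(b)] some timelike vector $e$ is orthogonal to every $\rho\in\mathcal R$ with $(\rho,z)\in\{0,1,2\}$ and $(x,\rho)=0$.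
\end{enumerate}
Then $[x]\notin\Lambda(\Gamma)$.
\end{lemma}

By \eqref{eq:sphere}, condition (a) says that $[x]$ lies inside no hemisphere of radius $\sqrt2$ or $1/\sqrt2$ of the family. Condition (b) says that those mirrors through $[x]$ that are vertical or have one of these radii pass through a common point of $\mathbb H^N$. Some condition of this kind is needed: if two mirrors are tangent at $[x]$, they become parallel vertical hyperplanes when $[x]$ is put at infinity, the product of the two reflections is a translation, and $[x]$ is a limit point. The lemma is useful because the set $\mathcal R$ need not be known. It suffices to check (a) and (b) for a larger set of vectors of norm $2$, for instance for all those in $M$.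

\subsection{An example with $n=5$}

\begin{example}\label{ex:five}
Let $\alpha=(\frac15,\frac25,\frac12,\frac35,\frac45)$ and $\beta=(0,\frac18,\frac38,\frac58,\frac78)$, so that
\[
f=(t+1)(t^4+t^3+t^2+t+1),\qquad g=(t-1)(t^4+1).
\]
We show that $H$ preserves a form of signature $(4,1)$ and that $\Lambda(H)\ne\partial\mathbb H^4$.

\emph{A model of $H$.} Let $V$ have the orthogonal basis $e,y_0,y_1,y_2,y_3$ with $(e,e)=-5$ and $(y_i,y_i)=1$. Let $B$ fix $e$ and map $y_0\mapsto y_1\mapsto y_2\mapsto y_3\mapsto-y_0$; its characteristic polynomial is $g$. Let $u=y_1+y_2+y_3$ and $v=e+u$, of norm $-2$, and let $Cx=x+(x,v)v$ be the reflection in $v$. The numbers $-(B^kv,v)=5-(B^ku,u)$ are $3,5,7,8,7$ for $k=1,\dots,5$. With $s=t^{-1}$, Lemma~\ref{lem:rank1} gives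
\[
t^{-5}\det(t-BC)=(1-s+s^4-s^5)(1+3s+5s^2+7s^3+8s^4+7s^5+\cdots),
\]
which is $1+2s+2s^2+2s^3+2s^4+s^5=t^{-5}f(t)$. By the last part of Lemma~\ref{lem:rank1}, the pair $(BC,B)$ is conjugate over $\mathbb Q$ to the pair of companion matrices, so $H=\langle B,C\rangle$.

\emph{The larger group.} Add a unit vector: $\hat V=V\perp\mathbb R\eta$, $\hat B=B\oplus(-1)$, and let $C$ act on $\hat V$ by the same formula. Put $r=\eta+y_0$ and $z=v+r=e+\mathbf1$, where $\mathbf1=\eta+y_0+\dots+y_3$. Then $z$ is null, $(r,r)=(r,z)=2$ and $(r,v)=0$. The group $\Gamma=\langle\hat B,C,s_r\rangle$ preserves the integral lattice $M=\mathbb Ze\oplus\mathbb Z^5$. Now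
\[
\hat Bz=e-\eta+y_1+y_2+y_3-y_0=v-r=s_rz,\qquad Cs_rz=C(v-r)=-z .
\]
So $\Gamma$ is generated by $s_r$ and by $s_r\hat B$ and $Cs_r$, which map $z$ to $\pm z$.

\emph{The uncovered point.} Let $x=e+\sqrt5\,y_0\in V$. It is null, and $(x,z)=-5+\sqrt5<0$. Let $\rho=-je+m\in M$ have norm $2$, and let $m_0$ be the $y_0$-coordinate of $m$. Then $(x,\rho)=5j+\sqrt5\,m_0$ vanishes only if $j=0$, that is, if $\rho\perp e$. This is (b). For (a) let $c=(\rho,z)$ and write $\rho=-jz+m'$ with $m'=m+j\mathbf1\in\mathbb Z^5$. Then $c=(m',\mathbf 1)$ is the sum of the coordinates of $m'$, and $2=-2jc+|m'|^2$. As $|m'|^2\equiv c\pmod2$, the value $c=1$ does not occur. Let $c=2$, so $|m'|^2=2+4j$ and $j\ge0$. Let $-\nu$ be the $y_0$-coordinate of $m'$; then $(x,\rho)=(5-\sqrt5)j-\sqrt5\,\nu$. The other four coordinates are integers with sum $2+\nu$, so the sum of their squares, $2+4j-\nu^2$, is at least $2+\nu$. Thus $\nu^2+\nu\le4j$. This forces $\nu\le j$, because $(j+1)(j+2)>4j$. Since $5-\sqrt5>\sqrt5$, we get $(x,\rho)\ge0$. By Lemma~\ref{lem:cusp}, $[x]\notin\Lambda(\Gamma)$, and since $x\in V$,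 also $[x]\notin\Lambda(H)$.
\end{example}

Sections~\ref{sec:roots} and \ref{sec:aux} show that vectors $v,r,z$ with these properties exist in general and explain where they come from.

\subsection{Proof of the cusp lemma}
Let $\Gamma_1$ be the group generated by the given elements that map $z$ to $\pm z$, and let $W=\langle s_\rho:\rho\in\mathcal R\rangle$, the normal closure of $s_r$ in $\Gamma$. Then $\Gamma=W\Gamma_1$. We represent points by vectors $y$ with $(y,z)<0$, we scale $x$ so that $(x,z)=-1$, and we use the coordinates of Section~\ref{sub:coord} with $x_0=x$. So $[x]$ is the point $(\xi,h)=(0,0)$. The plan is to choose a chamber $P$ that contains the upper part of the vertical ray over $[x]$, to bound its walls, and to show that near $[x]$ the space is covered by finitely many images of $\bar P$, while the stabilizer of $P$ preserves heights.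

\medskip\noindent\emph{Step 1: the chamber $P$.} Let $\mathcal B=\{h>\sqrt2\}$. Since $c=(\rho,z)$ is an integer, \eqref{eq:sphere} shows that a vector $\rho\in\mathcal R$ with $c\neq0$ has the sign of $c$ on $\mathcal B$. So only vertical mirrors meet $\mathcal B$. If $c=0$, then $(y(0,h),\rho)=-b=(x,\rho)$. Choose a chamber $P$ whose closure contains $y(0,2)$; then $P$ meets $\mathcal B$. Let $S$ be as in Section~\ref{sub:refl}, fix a vector $o\in P$, and let $\mathcal R^+$ be the set of $\rho\in\mathcal R$ that are positive on $P$. Evaluating at $y(0,2)$, we find for $\rho\in\mathcal R^+$: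
\begin{equation}\label{eq:positive}
(\rho,z)\ge0,\qquad\text{and}\quad(\rho,z)=0\ \Longrightarrow\ (x,\rho)\ge0 .
\end{equation}

\medskip\noindent\emph{Step 2: every $\delta\in\mathcal R^+$ can be written as $\delta=\sum_{\sigma\in J}n_\sigma\sigma$ with $J\subset S$ finite, integers $n_\sigma\ge1$, and $s_\delta\in W_J$.} Let $\rho\in\mathcal R^+\setminus S$. We first find $\sigma\in S$ with $(\rho,\sigma)>0$. Suppose there is none, and consider $o-s\rho$ for $0\le s\le\frac12(o,\rho)$. The norm $(o,o)-2s(o,\rho)+2s^2$ decreases on this interval, so these vectors are timelike and stay in the cone of $o$. They satisfy $(o-s\rho,\sigma)\ge(o,\sigma)>0$ for all $\sigma\in S$, so they lie in $P$ by (R1). But the last one lies on the mirror $\rho^\perp$, a contradiction. For such $\sigma$ let $\rho'=s_\sigma\rho=\rho-(\rho,\sigma)\sigma$. Since $\rho\neq\pm\sigma$, (R2) shows that $\rho$ is positive on $s_\sigma P$, so $\rho'\in\mathcal R^+$. Moreover $(o,\rho')<(o,\rho)$. Start with $\delta_0=\delta$ and iterate, $\delta_{i+1}=s_{\sigma_i}\delta_i$. By (L2) the process stops, with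 some $\delta_l\in S$. Then $\delta=\delta_l+\sum_{i<l}(\delta_i,\sigma_i)\sigma_i$ with positive integers $(\delta_i,\sigma_i)$, and $s_\delta=s_{\sigma_0}\cdots s_{\sigma_{l-1}}s_{\delta_l}s_{\sigma_{l-1}}\cdots s_{\sigma_0}$. Take $J=\{\delta_l,\sigma_0,\dots,\sigma_{l-1}\}$.

\medskip\noindent\emph{Step 3: every $\sigma\in S$ has $(\sigma,z)\in\{0,1,2\}$.} This is where the special form of the generators is used. The group $W'=\langle s_{\gamma r}:\gamma\in\Gamma_1\rangle\subset W$ is normalized by $\Gamma_1$ and contains $s_r$. Hence it is normal in $\Gamma$, and $W'=W$. So $W$ is generated by the $s_\delta$ with $\delta\in\pm\Gamma_1r\cap\mathcal R^+$, and these $\delta$ have $|(\delta,z)|=|(r,z)|=2$, so $(\delta,z)=2$ by \eqref{eq:positive}. Let $\sigma\in S$. By (R4), $W\ne W_{S\setminus\{\sigma\}}$, so for some such $\delta$ the set $J$ of Step 2 contains $\sigma$. By \eqref{eq:positive}, $2=\sum_{\sigma'\in J}n_{\sigma'}(\sigma',z)\ge(\sigma,z)\ge0$.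

\medskip\noindent\emph{Step 4: the neighborhood of $[x]$.} By Step 3, \eqref{eq:positive} and (a), we have $(x,\sigma)\ge0$ for all $\sigma\in S$. Let $S_x=\{\sigma\in S:(x,\sigma)=0\}$. The set $S$ may be infinite, so we must rule out that other walls accumulate at $[x]$. Let $\mathcal N_0=\{|\xi|\le1,\ 0\le h\le1\}$, and let $\rho=-cx+bz+\mu\in M$ have norm $2$, satisfy $c\in\{0,1,2\}$ and vanish at some point $(\xi,h)$ of $\mathcal N_0$. If $c\neq0$, then $|\xi+\mu/c|\le\sqrt2/c$ by \eqref{eq:sphere}, which bounds $\mu$ and $b=(2-|\mu|^2)/2c$. If $c=0$, then $|\mu|^2=2$ and $b=(\xi,\mu)$. So these $\rho$ lie in a bounded set, and there are finitely many. An element of $S\setminus S_x$ that does not vanish on the connected set $\mathcal N_0$ is positive there, and each of the finitely many others is positive near $[x]$. So all $\sigma\in S\setminus S_x$ are positive on some neighborhood $\mathcal N$ of $[x]$.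

By (b), the discrete group $W_x=\langle s_\sigma:\sigma\in S_x\rangle$ fixes the timelike vector $e$, so it is finite. It also fixes $x$, so $\mathcal N'=\bigcap_{w\in W_x}w\mathcal N$ is a neighborhood of $[x]$. We claim that each $y\in\mathcal N'\cap\mathbb H^N$ is moved into $\bar P$ by an element of $W_x$. Choose $w\in W_x$ with $(wy,o)$ maximal. For $\sigma\in S_x$ we have $(s_\sigma wy,o)=(wy,o)-(wy,\sigma)(\sigma,o)\le(wy,o)$ and $(\sigma,o)>0$, so $(wy,\sigma)\ge0$. For $\sigma\in S\setminus S_x$ we have $(wy,\sigma)>0$ since $wy\in\mathcal N$. So $wy\in\bar P$ by (R1).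

\medskip\noindent\emph{Step 5: the stabilizer of $P$ in $\Gamma$ maps $z$ to $\pm z$.} The group $\Gamma$ permutes the mirrors, hence the chambers. Let $\gamma=w\gamma_1$ stabilize $P$, with $w\in W$ and $\gamma_1\in\Gamma_1$. As $\gamma_1$ preserves heights, the chamber $\gamma_1P$ also meets $\mathcal B$. In the coordinates $(\xi,h)$ the set $\mathcal B$ is a Euclidean half-space, and the mirrors that meet it are vertical affine hyperplanes. A generic Euclidean segment in $\mathcal B$ from $P$ to $\gamma_1P$ crosses finitely many of them, one at a time. By (R2), $\gamma_1P=w_0P$, where $w_0$ is a product of reflections $s_\rho$ with $(\rho,z)=0$; so $w_0z=z$. From $ww_0P=P$ and (R3) we get $w=w_0^{-1}$, and $\gamma z=w_0^{-1}\gamma_1z=\pm z$.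

\medskip\noindent\emph{Step 6: conclusion.} Suppose that $\gamma_i[o]\to[x]$ with $\gamma_i\in\Gamma$. By Step 4 and the finiteness of $W_x$, we may pass to a subsequence such that $w\gamma_i[o]\in\bar P$ for one $w\in W_x$ and all $i$. The open chamber $w\gamma_iP$ meets $\bar P$, so it equals $P$. By Step 5 all points $w\gamma_i[o]$ have the height of $[o]$, which is positive. But they converge to $w[x]=[x]$, which has height $0$. This contradiction proves Lemma~\ref{lem:cusp}.\qed

\section{The roots of $f$ and $g$}\label{sec:roots}

From now on $n\ge3$, and $f,g,A,B,H,Q$ are as in Theorem~\ref{thm:ranges}. Let $V=\mathbb R^n$, with the bilinear form $(\cdot,\cdot)$ of $Q$.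

\subsection{The reflection $C$}
The companion matrices $A\neq B$ differ in one column, so the isometry $C=B^{-1}A$ has $\operatorname{rk}(C-1)=1$. Let $v\in\mathbb Q^n$ span the image of $C-1$. If $Cx=x$, then $(Cy-y,x)=(Cy,Cx)-(y,x)=0$ for all $y$. So $\ker(C-1)=v^\perp$ by dimension, and $Cx=x+c(x,v)v$ with $c\ne0$. Comparing the norms of $Cx$ and $x$ gives $2c+c^2(v,v)=0$. Hence $(v,v)\neq0$ and $C$ is the reflection in $v$. Scale $Q$ by a positive rational number so that $(v,v)=2\varepsilon$ with $\varepsilon=\pm1$; then $Cx=x-\varepsilon(x,v)v$. Since $f$ and $g$ are coprime, Lemma~\ref{lem:rank1} shows that $v,Bv,\dots,B^{n-1}v$ is a basis of $V$ and that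
\begin{equation}\label{eq:phi}
\varphi:=\frac fg=1+\varepsilon\bigl((t-B)^{-1}Bv,v\bigr)=1+\sum_{k\ge1}b_kt^{-k},\qquad b_k:=\varepsilon(B^kv,v).
\end{equation}
We define $b_k$ by this formula for all $k\in\mathbb Z$; then $b_0=2$ and $b_{-k}=b_k$. The $b_k$ are integers, because $f$ and $g$ are monic with integer coefficients. All later integrality comes from this fact.

The roots of $f$ lie on the unit circle and are permuted by $\lambda\mapsto\bar\lambda=\lambda^{-1}$, so $t^nf(1/t)=f(0)f(t)$, and the same holds for $g$. Also $f(0)/g(0)=\det C=-1$. Hence $\varphi(1/t)=-\varphi(t)$, and $\varphi$ is purely imaginary on the unit circle.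

\subsection{What the signature says about the roots}
By \eqref{eq:phi}, the Gram matrix of $\varepsilon Q$ is read off from $f/g$. If $g$ has simple roots, this matrix is diagonalized by the partial fractions of $f/g$, and the signs of the residues are governed by the way the roots of $f$ and $g$ interlace on the circle. In Example~\ref{ex:five} the arguments $0,\frac18,\frac38,\frac58,\frac78$ of the roots of $g$ cut the circle into five arcs. The two arcs next to $0$ contain no root of $f$, the arc $(\frac38,\frac58)$ contains $\frac25,\frac12,\frac35$, and the other two contain one root each. The proof of the next lemma shows that signature $(n-1,1)$ always forces this pattern. It is the main use of the signature.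

\begin{lemma}\label{lem:roots}
We have $\varepsilon=-1$, and $n$ is odd. After replacing $(A,B)$ by $(-A,-B)$ if necessary, $g$ has the root $1$ and $f$ has the root $-1$, each with multiplicity $1$ or $3$, and all other roots of $f$ and $g$ are simple and different from $\pm1$. If $1$ is a simple root of $g$, then the component of $v$ in $\ker(B-1)$ is timelike.
\end{lemma}

\begin{proof}
\emph{Perturbation.} Choose disjoint closed arcs around the distinct roots of $g$ that contain no root of $f$. Let $g_\delta$ be a monic real polynomial near $g$ with simple roots $\lambda_1,\dots,\lambda_n$ on the circle, obtained by splitting each multiple root inside its arc, symmetrically under conjugation. From a root $\pm1$ of odd multiplicity one root stays and the others move off in conjugate pairs; a root $\pm1$ of even multiplicity splits entirely into pairs. Then $g_\delta(0)=g(0)$, since this number is $(-1)$ to the multiplicity of the root $1$. So $f/g_\delta$ is again purely imaginary on the circle: $(f/g_\delta)(e^{i\theta})=iR(\theta)$ with $R$ real. Write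
\[
\frac f{g_\delta}=1+\sum_j\frac{c_j\lambda_j}{t-\lambda_j},\qquad c_j\neq0 .
\]
Near $\lambda_j=e^{i\theta_j}$ we have $t-\lambda_j\sim i\lambda_j(\theta-\theta_j)$, so $R\sim-c_j/(\theta-\theta_j)$, and $c_j$ is real. As $f/g_\delta$ has real coefficients, conjugate roots have equal $c_j$. Setting $t=0$ gives $\sum_jc_j=2$.

\emph{Signature.} Let $b_k^\delta=\sum_jc_j\lambda_j^k=b^\delta_{-k}$. Then $b_0^\delta=2$, and for $k\ge1$ these are the coefficients of $f/g_\delta$ at infinity, so $b_k^\delta\to b_k$ as $g_\delta\to g$. The matrix $(b^\delta_{i-j})_{0\le i,j<n}$ equals $X\operatorname{diag}(c_j)X^*$ with the invertible Vandermonde matrix $X=(\lambda_j^i)$, so its signature is given by the signs of the $c_j$. It tends to $(b_{i-j})$, the Gram matrix of $\varepsilon(\cdot,\cdot)$ in the basis $B^iv$, which is nondegenerate. Fix $g_\delta$ so close to $g$ that the signatures agree. Then exactly one $c_j$ has a sign different from all the others. Its root equals its own conjugate, so it is $\pm1$. Replacing $(A,B)$ by $(-A,-B)$, which does not change $C$, $v$, $\varepsilon$,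 we may assume that it is $1$.

\emph{Counting.} Call a \emph{gap} an open arc between consecutive roots of $g_\delta$. Just after $\theta_j$ the function $R$ has the sign of $-c_j$, and just before $\theta_{j+1}$ it has the sign of $c_{j+1}$. The zeros of $R$ are the roots of $f$, with multiplicity. So a gap contains an odd number of roots of $f$ if the $c$'s at its ends have equal signs, and an even number otherwise. The $n-2$ gaps not adjacent to $1$ contain an odd number each. The two gaps adjacent to $1$ are conjugate and contain the same even number $m$. From $n\ge(n-2)+2m$ we get $m=0$. Then $n$ roots are distributed over $n-2$ gaps, an odd number in each: one gap contains three and the others contain one. The gap with three roots is stable under conjugation and does not contain $1$, so it contains $-1$. Its three roots are permuted by conjugation, so either $-1$ is a triple root, or the roots are $-1$ and a conjugate pair. All other roots of $f$ are simple.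

Since $g_\delta(1)=0$, the number $1$ is a root of $g$ of odd multiplicity. By coprimality $f(1)\ne0$ and $g(-1)\neq0$. A root of $g$ of multiplicity $k\ge2$ gives $k-1$ gaps inside its arc, and they contain no root of $f$. The only such gaps are the two adjacent to $1$. So the arc contains $1$, the root is $1$, and $k\le3$. The other roots of $g$ are simple and come in conjugate pairs, so $n$ is odd.

\emph{The sign.} Write $f=(t+1)f_1$ and $g_\delta=(t-1)g_1$, where $f_1,g_1$ are products of factors $(t-\lambda)(t-\bar\lambda)$ with $\lambda\neq1$. Such a factor equals $|1-\lambda|^2>0$ at $t=1$. The coefficient at the root $1$ is $f(1)/g_\delta'(1)=2f_1(1)/g_1(1)>0$. So $\varepsilon Q$ has signature $(1,n-1)$, and $\varepsilon=-1$.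

Finally let $1$ be a simple root of $g$. Then $B$ has simple eigenvalues; let $e$ be the component of $v$ in $\ker(B-1)$. It is orthogonal to the other eigenvectors $v_\lambda$, since $(e,v_\lambda)=(Be,Bv_\lambda)=\lambda(e,v_\lambda)$. The residue of \eqref{eq:phi} at $t=1$ gives $f(1)/g'(1)=\varepsilon(e,v)=-(e,e)$, and the left side is positive as above, with $g$ in place of $g_\delta$.
\end{proof}

From now on $(A,B)$ is normalized as in Lemma~\ref{lem:roots}. Thus
\[
(v,v)=-2,\quad Cx=x+(x,v)v,\quad b_k=-(B^kv,v),\quad\varphi(t)=1-\bigl((t-B)^{-1}Bv,v\bigr).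
\]
On $\mathbb H^{n-1}$ the element $C$ acts as $-C$, which fixes $v$ and is $-1$ on $v^\perp$: it is the inversion in the point $[v]$.

\subsection{The swap}\label{sub:swap}
The normal form has a symmetry. Put $(A^\sharp,B^\sharp)=(-B,-A)$. Then $(B^\sharp)^{-1}A^\sharp=A^{-1}B=C^{-1}=C$, so $v$ and the form are unchanged. As $n$ is odd, $f^\sharp(t)=-g(-t)$ and $g^\sharp(t)=-f(-t)$. The pair $(A^\sharp,B^\sharp)$ is again normalized, with the two multiplicities interchanged, and $\varphi^\sharp(t)=1/\varphi(-t)$. The image of the group in $\mathrm O(V)/\pm1$, and hence the limit set, is unchanged. We distinguish two cases.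
\begin{itemize}
\item \emph{Case I:} one of the multiplicities is $3$. By the swap we assume that $-1$ is a triple root of $f$.
\item \emph{Case II:} both multiplicities are $1$.
\end{itemize}

\section{The auxiliary reflection}\label{sec:aux}

\subsection{The vector $r$}
The group $H$ is generated by $A$ and $C$. We look for a boundary point fixed by $A$ and for a reflection that relates it to $C$. A natural candidate is the $(-1)$-eigenvector of $A$. Try it in the form $v-r_0$ with $r_0\perp v$. Then $C(v-r_0)=-(v+r_0)$, and the equation $A(v-r_0)=-(v-r_0)$ becomes $B(v+r_0)=v-r_0$, that is, $(1+B)r_0=(1-B)v$. Since $g(-1)\neq0$, this has a unique solution. We therefore define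
\[
T=(1-B)(1+B)^{-1},\qquad r_0=Tv .
\]
The adjoint of $B$ is $B^{-1}$, so the adjoint of $T$ is $(B-1)(B+1)^{-1}=-T$. In particular $(r_0,v)=0$, as required. To find the norm of $r_0$, note that $T^2=1-4B(1+B)^{-2}$ and $\varphi'(t)=((t-B)^{-2}Bv,v)$. Hence
\[
(r_0,r_0)=-(T^2v,v)=2+4\bigl((1+B)^{-2}Bv,v\bigr)=2-\omega,\qquad\omega:=-4\varphi'(-1),
\]
and the eigenvector $v-r_0$ has norm $-\omega$. In Case I, $\omega=0$ and the eigenvector is null. In Case II write $f=(t+1)f_1$ and $g=(t-1)g_1$ as in the proof of Lemma~\ref{lem:roots}. Now $f_1(-1),g_1(-1)>0$, so $\omega=2f_1(-1)/g_1(-1)>0$, and the eigenvector is timelike. We make it null by adding a dimension on which $A$ acts as $-1$.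

In Case I put $\hat V=V$, $\hat B=B$, $r=r_0$. In Case II put $\hat V=V\perp\mathbb R\eta$ with $(\eta,\eta)=1$, $\hat B=B\oplus(-1)$, $r=r_0+\sqrt\omega\,\eta$, and let $C$ act on $\hat V$ by the same formula as on $V$. In both cases
\begin{equation}\label{eq:vr}
(v,v)=-2,\qquad(r,r)=2,\qquad(v,r)=0,\qquad(1+\hat B)r=(1-\hat B)v .
\end{equation}
In Example~\ref{ex:five}, $r_0=y_0$ and $\omega=1$.

\begin{lemma}\label{lem:gen}
Let a real space with a form of signature $(N,1)$, an isometry $\hat B$ and vectors $v,r$ satisfy \eqref{eq:vr}. Let $Cx=x+(x,v)v$, $\Gamma=\langle\hat B,C,s_r\rangle$ and $z=v+r$. Then $z$ is null, $(r,z)=2$, and $\Gamma$ is generated by $s_r$, $s_r\hat B$ and $Cs_r$, where $s_r\hat Bz=z$ and $Cs_rz=-z$.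
\end{lemma}

\begin{proof}
We have $(z,z)=-2+2=0$ and $(r,z)=2$. The reflection $s_r$ interchanges $v+r$ and $v-r$. The last equation in \eqref{eq:vr} says that $\hat B(v+r)=v-r$, and $C(v-r)=-(v+r)$.
\end{proof}

\subsection{Integrality}
The vector $r$ involves $(1+B)^{-1}$ and $\sqrt\omega$, so it is not evident that $\Gamma$ is discrete. For $k\in\mathbb Z$ let $r_k=\hat B^kr$, $p_k=(r_k,v)$ and $q_k=(r_k,r)=q_{-k}$.

\begin{lemma}\label{lem:M}
All $p_k$ and $q_k$ are integers. The group $M=\sum_k\mathbb Z\hat B^kv+\sum_k\mathbb Zr_k$ is an integral lattice in $\hat V$ that contains $v,r,z$ and is preserved by $\Gamma=\langle\hat B,C,s_r\rangle$. Moreover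
\begin{equation}\label{eq:psi}
\psi(t):=1+\sum_{k\ge1}q_kt^{-k}=\varphi(t)\Bigl(\frac{t-1}{t+1}\Bigr)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Since $\eta\perp v$ and $T$ is skew and commutes with $B$, we have $p_{-k}=(B^{-k}Tv,v)=-(v,TB^kv)=-p_k$. By \eqref{eq:vr},
\begin{align*}
p_k+p_{k+1}&=(\hat B^k(1-\hat B)v,v)=b_{k+1}-b_k,\\
q_k+q_{k+1}&=(\hat B^k(1-\hat B)v,r)=p_{-k}-p_{-k-1}=p_{k+1}-p_k .
\end{align*}
With $p_0=0$ and $q_0=2$, induction shows that all $p_k,q_k$ are integers. The products of the generators of $M$ are among the numbers $-b_k,p_k,q_k$, and $M$ spans $\hat V$. So $M$ is an integral lattice by (L1). It is stable under $\hat B^{\pm1}$ by definition, and under $C$ and $s_r$ because $v,r\in M$.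

Let $\chi(t)=1+\sum_{k\ge1}p_kt^{-k}$. The recursions at $k=0$ give $p_1=b_1-2$ and $q_1=p_1-2$. Therefore
\begin{align*}
(t+1)\chi&=t+1+p_1+\sum_{k\ge1}(p_k+p_{k+1})t^{-k}=t-1+b_1+\sum_{k\ge1}(b_{k+1}-b_k)t^{-k}=(t-1)\varphi,\\
(t+1)\psi&=t+1+q_1+\sum_{k\ge1}(q_k+q_{k+1})t^{-k}=t-1+p_1+\sum_{k\ge1}(p_{k+1}-p_k)t^{-k}=(t-1)\chi,
\end{align*}
and \eqref{eq:psi} follows.
\end{proof}

By Lemmas~\ref{lem:gen} and \ref{lem:M}, the cusp lemma applies to $(M,z,r,\Gamma)$, and $\Lambda(H)\subset\Lambda(\Gamma)$. It remains to find a null vector $x\in V$ that satisfies (a) and (b). The smallest case shows that this is not always possible.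

\begin{example}\label{ex:three}
Let $n=3$ and $f=(t+1)^3$. We show that $H$ has finite covolume. Take $x_0=\frac14(v-r)$, so that $(x_0,z)=-1$, $\mathbb E=\langle v,r\rangle^\perp$ is a line, and $r=-2x_0+\frac12z$. By \eqref{eq:sphere} the mirror $r^\perp$ is the semicircle with center $0$ and radius $1/\sqrt2$. The isometry $\iota=-Cs_r$ fixes $z$ and $x_0$ and is $-1$ on $\mathbb E$; it is the reflection $\xi\mapsto-\xi$. The isometry $\iota'=s_rB$ fixes $z$ and has determinant $-\det B=g(0)=-1$. It acts trivially on $\mathbb Rz$ and on $V/z^\perp$, so it is $-1$ on $z^\perp/\mathbb Rz$ and acts as a reflection $\xi\mapsto2a-\xi$. Here $a\ne0$, since $\iota=\iota'$ would give $A=-1$; orient $\mathbb E$ so that $a>0$. If $a>1/\sqrt2$, then $B=s_r\iota'$ is the product of the reflections in two geodesics with disjoint closures, so it is a translation along their common perpendicular and has a real eigenvalue greater than $1$. This is impossible. So $a\le1/\sqrt2$, and the triangle $\mathcal T=\{0\le\xi\le a,\ \xi^2+h^2\ge\frac12\}$ has finite area (Figure~\ref{fig:cusp}).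

Every orbit $\Gamma[y]$ meets $\mathcal T$. Indeed, the height of $\gamma[y]$ is $\sqrt{-(y,y)}/|(y,\gamma^{-1}z)|$ with $\gamma^{-1}z\in M$ null, so by (L2) the orbit has a highest point. Using $\iota$ and $\iota'$ we move it into the strip $0\le\xi\le a$. If it lay inside the semicircle, then $(y,r)<0$, and $(s_ry,z)=(y,z)-2(y,r)$ would be negative of smaller absolute value than $(y,z)$, so $s_r$ would raise it. Thus $\Gamma$ has finite covolume. Modulo $\pm1$, the generators $C=-\iota s_r$ and $B=s_r\iota'$ of $H$ generate the subgroup of words of even length in the involutions $s_r,\iota,\iota'$, which has index at most $2$ in $\Gamma$.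
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\fill[gray!25] (0,1.5) -- (0,0.707) arc (90:45:0.707) -- (0.5,1.5) -- cycle;
\draw (-1.8,0) -- (1.8,0);
\foreach \c in {-1,0,1} \draw (\c+0.707,0) arc (0:180:0.707);
\draw[dashed] (0,0) node[below] {$0$} -- (0,1.5);
\draw[dashed] (0.5,0) node[below] {$a$} -- (0.5,1.5);
\begin{scope}[shift={(3.2,0)}]
\fill[gray!25] (0,1.5) -- (0,0.707) arc (90:0:0.707) -- (1.05,0) -- (1.05,1.5) -- cycle;
\draw (-0.9,0) -- (3,0);
\foreach \c in {0,2.1} \draw (\c+0.707,0) arc (0:180:0.707);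
\draw[dashed] (0,0) node[below] {$0$} -- (0,1.5);
\draw[dashed] (1.05,0) node[below] {$a$} -- (1.05,1.5);
\fill (0.86,0) circle (0.03) node[below] {$[x]$};
\end{scope}
\end{tikzpicture}
\caption{The upper half-plane with the cusp $[z]$ at infinity, semicircles of radius $1/\sqrt2$ centered at the points of $2a\mathbb Z$, and the region bounded by one semicircle and the lines $\xi=0$ and $\xi=a$. Left: $a\le1/\sqrt2$; the semicircles cover the boundary line and the region has finite area, as for $n=3$ and $f=(t+1)^3$. Right: $a>1/\sqrt2$; there are uncovered boundary points $[x]$ and the region has infinite area. The right picture does not occur for $n=3$; it is the model for large $n$.}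
\label{fig:cusp}
\end{figure}

\section{A triple root: counting volume}\label{sec:triple}

\begin{proposition}\label{prop:I}
In Case I, if $n\ge33$, then $\Lambda(H)\ne\partial\mathbb H^{n-1}$.
\end{proposition}

\begin{proof}
Here $\hat V=V$, so every null vector is a candidate for $x$. Fix coordinates at $z$ as in Section~\ref{sub:coord}; then $\dim\mathbb E=n-2$. The group $z^\perp\cap M$ is the kernel of the homomorphism $(\cdot,z)\colon M\to\mathbb Z$, so it has rank $n-1$ and spans $z^\perp=\mathbb Rz\oplus\mathbb E$. Let $K$ be its projection to $\mathbb E$ along $z$. The projection preserves the form, so $K$ is an integral lattice in $\mathbb E$ by (L1). Its Gram determinant is a positive integer, so $\operatorname{vol}(\mathbb E/K)\ge1$.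

Let $\rho=-cx_0+bz+\mu$ and $\rho'=-cx_0+b'z+\mu'$ be elements of $M$ with the same $c$. Then $\rho-\rho'\in z^\perp\cap M$, so $\mu-\mu'\in K$. By \eqref{eq:sphere}, if $(y(\xi,0),\rho)\le0$ for some $\rho\in M$ of norm $2$ with $c\in\{1,2\}$, then $\xi$ lies in a closed ball of radius $\sqrt2$ with center in one fixed coset of $K$, or in a closed ball of radius $1/\sqrt2$ with center in one fixed coset of $\frac12K$. Modulo $K$ these are one large ball and $2^{n-2}$ small balls. The unit ball in $\mathbb R^{n-2}$ has volume $\pi^{(n-2)/2}/\Gamma(n/2)$, where $\Gamma(\cdot)$ denotes Euler's gamma function. So the image of all the balls in $\mathbb E/K$ has volume at most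
\[
\frac{\pi^{(n-2)/2}}{\Gamma(n/2)}\Bigl(2^{(n-2)/2}+2^{n-2}\,2^{-(n-2)/2}\Bigr)=\frac{2\,(2\pi)^{(n-2)/2}}{\Gamma(n/2)} .
\]
For $n=33$ this is less than $1$. Indeed, Stirling's bound $\ln\Gamma(s)\ge(s-\frac12)\ln s-s+\frac12\ln2\pi$ gives $\ln\Gamma(16.5)\ge16\ln16.5-16.5+\frac12\ln2\pi>29.27$, while $\ln2+15.5\ln2\pi<29.19$. Passing from $n$ to $n+2$ multiplies the numerator by $2\pi$ and the denominator by $n/2>2\pi$. So for every odd $n\ge33$ some $\xi$ lies outside all the balls.

Let $x=y(\xi,0)$. Then (a) holds with strict inequality. So a vector $\rho$ as in (b) has $(\rho,z)=0=(\rho,x)$, and (b) holds with $e=x+z$, of norm $-2$. By Lemma~\ref{lem:cusp}, $[x]\notin\Lambda(\Gamma)\supset\Lambda(H)$.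
\end{proof}

\section{Simple roots: a root lattice}\label{sec:root}

In Case II the cusp $z$ does not lie in $V$. In coordinates at $z$ the boundary $\partial\mathbb H(V)$ is a sphere, which has measure $0$, so a volume count in $\mathbb E$ does not produce a point on it. In exchange, $B$ fixes a point $[e]$ of $\mathbb H(V)$, and the vectors $r_k$ live in the Euclidean space $e^\perp$, where they can be classified.

\subsection{The space $U$}
Let $e$ be the component of $v$ in $\ker(B-1)$, which is timelike by Lemma~\ref{lem:roots}. Put $\Delta=-(e,e)$ and $U=e^\perp\subset\hat V$, a positive definite space of dimension $n$, and $B_U=\hat B|_U$. Let $V_1=V\cap U$, so $U=V_1\oplus\mathbb R\eta$. We have $V_1=(1-B)V$, since $(x-Bx,e)=0$ and both spaces have dimension $n-1$. On $V_1$ neither $1$ nor $-1$ is an eigenvalue of $B$, and $\hat B\eta=-\eta$. So $1$ is not an eigenvalue of $B_U$, and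
\begin{equation}\label{eq:V1}
V\cap U=(1+\hat B)U .
\end{equation}
This formula will tell us which candidates for $x$ lie in $V$. The vectors $r_k$ lie in $U$, because $r_0=(1-B)(1+B)^{-1}v\in V_1$, and they span $U$. Indeed, their span contains $r_k+r_{k+1}=B^k(1-B)v$, and these vectors span $(1-B)V=V_1$; and $r$ has a nonzero $\eta$-component. Write $v=e+u$ with $u\in U$. Then $\Delta=2+|u|^2$, and by \eqref{eq:vr} the vector $u$ is the unique solution in $U$ of
\begin{equation}\label{eq:u}
(1-\hat B)u=(1+\hat B)r .
\end{equation}
So the triple $(U,B_U,r)$ determines $u$, $\Delta$, and with them $\hat V=\mathbb Re\perp U$, $v$, $V$ and the whole group.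

\subsection{The lattice $L$}
We recall some textbook facts. Let $\mathbf e_i$ be the standard basis of $\mathbb Z^m$. The lattice $\mathsf A_\ell\subset\mathbb Z^{\ell+1}$ $(\ell\ge1)$ consists of the vectors with coordinate sum $0$; its vectors of norm $2$ (\emph{roots}) are the $\mathbf e_i-\mathbf e_j$, and each isometry is $\pm\pi$ with a permutation $\pi$ of the coordinates. The lattice $\mathsf D_\ell\subset\mathbb Z^\ell$ $(\ell\ge4)$ consists of the vectors with even coordinate sum; its roots are the $\pm\mathbf e_i\pm\mathbf e_j$, and for $\ell\ge5$ each isometry is a signed permutation of the coordinates. A positive definite integral lattice generated by vectors of norm $2$ is an orthogonal sum of lattices $\mathsf A_\ell,\mathsf D_\ell,\mathsf E_6,\mathsf E_7,\mathsf E_8$, where the index is the rank. The summands are uniquely determined, and each root lies in one of them. Of $\mathsf E_7$ we need only that the nonzero vectors of the dual lattice $\mathsf E_7^*=\{x:(x,\mathsf E_7)\subset\mathbb Z\}$ have norm at least $\frac32$.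

\begin{lemma}\label{lem:L}
The lattice $L=\sum_k\mathbb Zr_k\subset M\cap U$ is an orthogonal sum $\bigoplus_{i\in\mathbb Z/d}L_i$ with $L_i=\hat B^iL_0$ and $r_k\in L_{k\bmod d}$. The numbers $d$ and $\ell=\operatorname{rk}L_0$ are odd, $n=d\ell$, and $L_0$ is $\mathsf A_\ell$, $\mathsf D_\ell$ $(\ell\ge5)$ or $\mathsf E_7$. Let $U_i=L_i\otimes\mathbb R$ and $F=\hat B^d|_{U_0}\in\mathrm O(L_0)$. Then the vectors $F^lr=r_{dl}$ generate $L_0$, and $1$ is not an eigenvalue of $F$.
\end{lemma}

\begin{proof}
The lattice $L$ is positive definite, integral, of rank $n$, and generated by vectors of norm $2$. The isometry $\hat B$ permutes its summands. Each $r_k$ lies in one summand, and the $r_k$ generate $L$, so each summand is generated by the $r_k$ that it contains. Hence the permutation is a single cycle, of length $d$ say; let $L_0$ be the summand that contains $r$. As $n=d\ell$ is odd, so are $d$ and $\ell$, which leaves the listed types. If $Fx=x\neq0$ with $x\in U_0$, then $\sum_{i=0}^{d-1}\hat B^ix$ is a nonzero vector in $U$ fixed by $\hat B$, which is impossible.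
\end{proof}

We have the swap at our disposal, and we compute its effect on these data. Objects attached to $(A^\sharp,B^\sharp)$, which is again in Case II, carry the sign $\sharp$.

\begin{lemma}\label{lem:swap}
There is an isometry $U^\sharp\to U$ that maps $r^\sharp$ to $r$, $L^\sharp$ onto $L$, and conjugates $B_U^\sharp$ to $-B_Us_r$. Under it, $d^\sharp=d$, $L_0^\sharp=L_0$ and $F^\sharp=-Fs_r$.
\end{lemma}

\begin{proof}
Put $A_U=B_Us_r$. Lemma~\ref{lem:rank1} with $\lambda=-(\cdot,r)$ gives $\det(t-A_U)/\det(t-B_U)=\psi(t)$. By \eqref{eq:psi} for both pairs and $\varphi^\sharp(t)=1/\varphi(-t)$,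
\[
\psi^\sharp(t)=\frac1{\varphi(-t)}\Bigl(\frac{t-1}{t+1}\Bigr)^2=\frac1{\psi(-t)}=\frac{\det(t+B_U)}{\det(t+A_U)} .
\]
Since $-B_U=(-A_U)s_r$, Lemma~\ref{lem:rank1} identifies the right side with $1+\sum_{k\ge1}((-A_U)^kr,r)t^{-k}$. So the families $(r_k^\sharp)$ and $((-A_U)^kr)$ have the same inner products. In positive definite spaces they then satisfy the same linear relations, and $r_k^\sharp\mapsto(-A_U)^kr$ extends to an isometric embedding that intertwines $B_U^\sharp$ with $-A_U$. The group $L'$ generated by the $A_U^kr$ is stable under $A_U^{\pm1}$. It lies in $L$, because $L$ is stable under $B_U^{\pm1}$ and $s_r$. So $L'$ is integral, contains $r$, and is therefore stable under $s_r$, hence under $B_U^{\pm1}=(A_Us_r)^{\pm1}$. Thus $L'=L$, and the embedding is onto. Finally, $s_r$ preserves $U_0$ and is the identity on $U_i$ for $i\neq0$. So $-A_U$ permutes the summands as $B_U$ does, and $(-B_Us_r)^d|_{U_0}=(-1)^dFs_r=-Fs_r$.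
\end{proof}

In types $\mathsf A$ and $\mathsf D$ the sequence $q_k$ can now be found. Let $[a|k]$ be $1$ if $a$ divides $k$ and $0$ otherwise; a term with a vanishing bracket is $0$.

\begin{lemma}\label{lem:AD}
Let $L_0$ be of type $\mathsf A_\ell$ or $\mathsf D_\ell$. After a swap if necessary, there are integers $a,b\ge1$ divisible by $d$ with
\begin{equation}\label{eq:q}
q_k=(-1)^{k/a}[a|k]+(-1)^{k/b}[b|k]\qquad(k\in\mathbb Z).
\end{equation}
In type $\mathsf A$, $a$ and $b$ are odd and $a+b=n+d$. In type $\mathsf D$, $a$ is odd, $b$ is even and $a+b=n$.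
\end{lemma}

\begin{proof}
Let $\pi$ be the permutation of the coordinates that underlies $F$; for $\mathsf A_1$, where $F=-1$, take $\pi=1$. The root $r$ is supported on two coordinates $i,j$. Every cycle of $\pi$ meets $\{i,j\}$, since otherwise the vectors $F^lr$ would vanish on that cycle and would not span $U_0$. So either $\pi$ has two cycles that separate $i$ and $j$, or $\pi$ is a single cycle. In the second case we swap. The permutation underlying $s_r$ is $(ij)$, so by Lemma~\ref{lem:swap} $\pi$ is replaced by $\pi\,(ij)$, which has two cycles that separate $i$ and $j$. So we may assume that $\pi$ has two cycles, of length $a'$ through $i$ and of length $b'$ through $j$. We put $a=da'$ and $b=db'$. If $d\nmid k$, then $r_k\perp r$ and both sides of \eqref{eq:q} vanish. So let $k=dl$; then $q_k=(F^lr,r)$, and we must show that this is $(-1)^{l/a'}[a'|l]+(-1)^{l/b'}[b'|l]$.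

\emph{Type $\mathsf A_\ell$.} Here $a'+b'=\ell+1$, $r=\mathbf e_i-\mathbf e_j$ and $F=\pm\pi$. The vector with coordinates $b'$ on the first cycle and $-a'$ on the second lies in $U_0$ and is fixed by $\pi$, so $F=-\pi$. If a cycle had even length, the vector with alternating coordinates $\pm1$ along it would lie in $U_0$ and be fixed by $-\pi$. So $a',b'$ are odd. Then $(F^lr,r)=(-1)^l([a'|l]+[b'|l])$, and $(-1)^l=(-1)^{l/a'}$ if $a'\mid l$, $(-1)^l=(-1)^{l/b'}$ if $b'\mid l$. Also $a+b=d(\ell+1)=n+d$.

\emph{Type $\mathsf D_\ell$.} Here $a'+b'=\ell$, $U_0=\mathbb R^\ell$ and $r=\pm\mathbf e_i\pm\mathbf e_j$. We have $F^{a'}\mathbf e_i=\pm\mathbf e_i$. With the sign $+$, the nonzero vector $\sum_{m<a'}F^m\mathbf e_i$ would be fixed by $F$. So $F^{a'}\mathbf e_i=-\mathbf e_i$, and for the same reason $F^{b'}\mathbf e_j=-\mathbf e_j$. The two cycles are disjoint, so $(F^lr,r)=(F^l\mathbf e_i,\mathbf e_i)+(F^l\mathbf e_j,\mathbf e_j)$, which is the required expression. As $\ell$ is odd, we may name the lengths so that $a'$ is odd and $b'$ is even; and $a+b=d\ell=n$.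
\end{proof}

\begin{remark}
Summing \eqref{eq:q} gives $\psi=1-\frac1{t^a+1}-\frac1{t^b+1}=\frac{t^{a+b}-1}{(t^a+1)(t^b+1)}$, which determines $f/g$ by \eqref{eq:psi}. In type $\mathsf D$, comparing degrees yields $f=(t+1)\frac{t^n-1}{t-1}$ and $g=(t-1)\frac{t^a+1}{t+1}(t^b+1)$. Example~\ref{ex:five} is the case $(a,b)=(1,4)$.
\end{remark}

\section{Types $\mathsf A$ and $\mathsf D$}\label{sec:AD}

\begin{proposition}\label{prop:AD}
In Case II, $\Lambda(H)\neq\partial\mathbb H^{n-1}$ if $L_0$ has type $\mathsf D$, or if $L_0$ has type $\mathsf A$ and $n+d\ge10$.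
\end{proposition}

The swap changes neither $\Lambda(H)$ nor $d$ nor the type, so we assume \eqref{eq:q}. Let $N=a+b$. In type $\mathsf D$ we have $N=n\ge5$, and in type $\mathsf A$ we have $N=n+d\ge10$ by assumption.

\subsection{The model}
Formula \eqref{eq:q} is the Gram sequence of a sum of two unit vectors, each moved by a signed cyclic shift. We build the space in which this is literally true. Let $\tilde U=\mathbb R^a\oplus\mathbb R^b$ have the orthonormal basis $x_0,\dots,x_{a-1},y_0,\dots,y_{b-1}$, and extend the indices to $\mathbb Z$ by $x_{k+a}=-x_k$, $y_{k+b}=-y_k$. Let $\tilde V=\mathbb Re\perp\tilde U$ with $(e,e)=-N$, of signature $(N,1)$. Let $\tilde B$ fix $e$ and map $x_k\mapsto x_{k+1}$, $y_k\mapsto y_{k+1}$. By \eqref{eq:q}, $(x_i+y_i,x_j+y_j)=q_{i-j}$, so $r_k\mapsto x_k+y_k$ embeds $U$ isometrically into $\tilde U$, compatibly with $\hat B$ and $\tilde B$.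

On the two summands $\tilde B^a=-1$ and $\tilde B^b=-1$, so $1$ is not an eigenvalue of $\tilde B$ on $\tilde U$, and \eqref{eq:u} has a unique solution in $\tilde U$. It is
\[
u=\sum_{j=1}^{a-1}x_j+\sum_{j=1}^{b-1}y_j ,
\]
because $(1-\tilde B)\sum_{j=1}^{a-1}x_j=x_1-x_a=x_0+x_1$, and the same holds with $y,b$ in place of $x,a$. (For $a=1$ both sides are $0$.) Hence $\Delta=2+|u|^2=N$, and $\hat V\subset\tilde V$ isometrically, compatibly with $e,v,r,\hat B,C$. The integral lattice $\tilde M=\mathbb Ze\oplus\mathbb Z^N$ contains $v$ and $r$ and is preserved by $\tilde\Gamma=\langle\tilde B,C,s_r\rangle$. Lemma~\ref{lem:gen} applies to $\tilde\Gamma$, with $z=v+r=e+\mathbf1$, where $\mathbf1$ is the sum of the $N$ basis vectors. We use the cusp lemma in $\tilde V$.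

\subsection{The point $x$}
We seek $x=e+y$ with $y\in V\cap U=(1+\hat B)U$. The mirrors of the roots orthogonal to $e$ pass through $[e]$, so they are harmless for (b). For (a), the roots $x_i+y_j$ have $c=2$ and force $y$ to be nonnegative on them, so we take $y$ with nonnegative coordinates, and with small support to keep $[x]$ far from $[z]$.

In type $\mathsf D$ we have $\dim U=n=N$, so $U=\tilde U$. As $b$ is even and $\tilde B^b=-1$ on $\mathbb R^b$, the map $1+\tilde B$ is invertible there. So $y_0\in(1+\hat B)U$. In type $\mathsf A$ take $(1+\hat B)r=x_0+x_1+y_0+y_1$. For odd $a\ge3$ the vectors $x_0,x_1$ are distinct basis vectors, and for $a=1$ they cancel; the same holds for $b$, and $a=b=1$ is excluded by $N>2$. So in both types $V$ contains the sum $\mathbf1_I$ of a set $I$ of $m_0$ basis vectors, with $m_0=1$ in type $\mathsf D$ and $m_0\in\{2,4\}$ in type $\mathsf A$. Let $\tau=\sqrt{N/m_0}$ and $x=e+\tau\mathbf1_I\in V$. Then $x$ is null. Put $\kappa_0=1$ if $m_0=1$ and $\kappa_0=2$ if $m_0\in\{2,4\}$. The bounds on $N$ enter only through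
\begin{equation}\label{eq:N}
\sqrt{Nm_0}-m_0>\kappa_0 ,
\end{equation}
which reads $N>4$, $N>8$, $N>9$ for $m_0=1,2,4$. In particular $(x,z)=-N+\sqrt{Nm_0}=-\tau(\sqrt{Nm_0}-m_0)<0$.

\subsection{Conditions (a) and (b)}
We check them for all $\rho=-je+m\in\tilde M$ of norm $2$ with $c=(\rho,z)\in\{0,1,2\}$. As in Example~\ref{ex:five}, write $\rho=-jz+m'$ with $m'=m+j\mathbf1\in\mathbb Z^N$. Then $m'$ has coordinate sum $c$ and $|m'|^2=2+2jc$, so $c$ is even. With $\nu=-(m',\mathbf1_I)$,
\[
(x,\rho)=\tau\bigl(j(\sqrt{Nm_0}-m_0)-\nu\bigr).
\]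

\emph{Let $c=2$.} Then $|m'|^2=2+4j\ge0$ gives $j\ge0$. If $j=0$, then $\rho\perp e$, and $m'$ has norm $2$ and sum $2$, so it is the sum of two basis vectors, $\nu\le0$, and $(x,\rho)\ge0$. Let $j\ge1$. We show that $\nu\le\kappa_0j$; then $(x,\rho)>0$ by \eqref{eq:N}. Let $\nu>0$. The squares of the coordinates in $I$ have sum at least $\nu^2/m_0$ by the Cauchy--Schwarz inequality. The coordinates outside $I$ are integers with sum $2+\nu$, so their squares have sum at least $2+\nu$. Therefore $\nu^2+m_0\nu\le4m_0j$. If $\nu\ge\kappa_0j+1$, this gives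
\[
j^2-j+2\le0\ \ (m_0=1),\qquad4j^2+3\le0\ \ (m_0=2),\qquad4j^2-4j+5\le0\ \ (m_0=4),
\]
and each inequality is false.

\emph{Let $c=0$.} Then $m'$ has norm $2$ and sum $0$, so it is the difference of two basis vectors and $|\nu|\le1$. By \eqref{eq:N}, $(x,\rho)\ne0$ if $j\neq0$.

So (a) holds, and $(x,\rho)=0$ forces $j=0$, that is, $\rho\perp e$, which is (b). By Lemma~\ref{lem:cusp}, $[x]\notin\Lambda(\tilde\Gamma)$. Since $\tilde B$ and $C$ restrict to $B$ and $C$ on $V$, and $x\in V$, we get $[x]\in\partial\mathbb H(V)\setminus\Lambda(H)$. This proves Proposition~\ref{prop:AD}.\qed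

\section{Type $\mathsf E_7$ and the end of the proof}\label{sec:E7}

In type $\mathsf E_7$ there is no coordinate model, but the rank of $L_0$ is fixed, so large $n$ means many summands. We use the summands as coordinates.

\begin{proposition}\label{prop:E7}
In Case II, if $L_0$ has type $\mathsf E_7$ and $d\ge7$, then $\Lambda(H)\ne\partial\mathbb H^{n-1}$.
\end{proposition}

\begin{proof}
We work in $\hat V=\mathbb Re\perp U$ with $M$ and $\Gamma$ from Lemma~\ref{lem:M}.

\emph{The cusp.} Let $u_0=2(1-F)^{-1}r\in U_0$, $u_i=\hat B^iu_0\in U_i$ for $0\le i\le d-1$, and $u^+=\sum_{i=0}^{d-1}u_i$. Then $(1-\hat B)u^+=u_0-Fu_0=2r$, so $(1-\hat B)(u^+-r)=r+\hat Br$. By \eqref{eq:u}, $u=u^+-r$, and $z=e+u^+$. Let $\kappa=|u_0|^2$. Since $z$ is null, $\Delta=|u^+|^2=d\kappa$. The $U_0$-component of $v$ is $u_0-r$. It is orthogonal to $r$ because $(v,r)=0$, so $\kappa=|u_0-r|^2+2$. It has integral products with the generators $r_{dl}$ of $L_0$, so it lies in $L_0^*=\mathsf E_7^*$. It is not $0$: otherwise $2r=(1-F)u_0=(1-F)r$, so $Fr=-r$, and the $F^lr$ would span only a line. Hence $\kappa\ge\frac32+2=\frac72$.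

\emph{The point.} Let $y=\sqrt{d/2}\,(u_1+u_2)=\sqrt{d/2}\,(1+\hat B)u_1$, which lies in $V$ by \eqref{eq:V1}, and let $x=e+y\in V$. Then $|y|^2=d\kappa=\Delta$, so $x$ is null. Also $(y,u^+)=\kappa\sqrt{2d}$, so $(x,z)=-\kappa(d-\sqrt{2d})<0$. The component $y'$ of $y$ orthogonal to $u^+$ has norm $d\kappa-2d\kappa^2/\Delta=(d-2)\kappa$.

\emph{The vectors in $\mathcal R$.} The vector $e$ need not lie in $M$, and for a general element of $M$ the $e$-coordinate need not be an integer. For elements of $\mathcal R$ it is. The set $e+\Delta M$ is stable under $\Gamma$, because $\hat Be=s_re=e$, $Ce=e-\Delta v$ and $\Gamma M=M$. So $(\gamma r,e)=(r,\gamma^{-1}e)\in\Delta\mathbb Z$ for $\gamma\in\Gamma$. Thus each $\rho\in\mathcal R$ is $\rho=-ke+\rho_U$ with $k\in\mathbb Z$ and $\rho_U\in U$. Let $c=(\rho,z)\in\{0,1,2\}$. Then $(\rho_U,u^+)=c-k\Delta$ and $|\rho_U|^2=2+k^2\Delta$. So $\rho_U=-(k-\frac c\Delta)u^++\rho'$ with $\rho'\perp u^+$ and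
\[
|\rho'|^2=2+k^2\Delta-\frac{(c-k\Delta)^2}{\Delta}=2+2kc-\frac{c^2}{\Delta}.
\]
If $c\ge1$, then $2+2kc>0$, so $k\ge0$.

\emph{Let $k=0$.} Then $\rho\perp e$. The vector $\rho\in M\cap U$ has integral products with $L$, so $\rho\in\bigoplus_iL_i^*$. Its norm is $2$ and each nonzero component has norm at least $\frac32$, so only one component is nonzero, say the $i$-th. Then $(u_i,\rho)=(u^+,\rho)=c$, and $(x,\rho)=(y,\rho)$ is $c\sqrt{d/2}$ if $i\in\{1,2\}$ and $0$ otherwise. So $(x,\rho)\ge0$.

\emph{Let $k\ge1$.} Then $|\rho'|^2\le2+4k\le6k^2$, and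
\[
(x,\rho)=k\Delta-\kappa\sqrt{2d}\Bigl(k-\frac c\Delta\Bigr)+(y',\rho')\ \ge\ k\kappa\bigl(d-\sqrt{2d}\bigr)-k\sqrt{6\kappa(d-2)} .
\]
This is positive if $\kappa(d-\sqrt{2d})^2>6(d-2)$. For $d=7$ we have $(7-\sqrt{14})^2>10.6$ and $\frac72\cdot10.6>30$. For $d\ge9$ we have $(d-\sqrt{2d})^2/(d-2)>(\sqrt d-\sqrt2)^2\ge(3-\sqrt2)^2>2.5$ and $\frac72\cdot2.5>6$. As $d$ is odd, this covers all $d\ge7$.

\emph{Let $k\le-1$.} Then $c=0$, and the previous case applied to $-\rho\in\mathcal R$ gives $(x,\rho)\ne0$.

So (a) holds, and $(x,\rho)=0$ forces $k=0$, which is (b) with the timelike vector $e$. By Lemmas~\ref{lem:gen} and \ref{lem:cusp}, $[x]\notin\Lambda(\Gamma)$. As $x\in V$ and $\Lambda(H)\subset\Lambda(\Gamma)$, the proposition follows.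
\end{proof}

For $d=5$ the last estimate fails with the bound $\kappa\ge\frac72$, since $\frac72(5-\sqrt{10})^2<18$. This is why the lattice $\mathsf E_7^{\,5}$, with $n=35$, is not covered.

\begin{proof}[Proof of Theorem~\ref{thm:ranges}]
The statement on the roots is Lemma~\ref{lem:roots}, and (i) is Proposition~\ref{prop:I}. In (ii), the numbers $q_k$ are the products $(r_k,r)$ by \eqref{eq:psi}, the structure of $L$ is Lemma~\ref{lem:L}, and the statements on $\Lambda(H)$ are Propositions~\ref{prop:AD} and \ref{prop:E7}; in type $\mathsf A$, $n\ge9$ implies $n+d\ge10$. The last sentence follows from \eqref{eq:criterion}.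
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bou} N.~Bourbaki, \emph{Lie}, Chapter IV.
\bibitem{FMS} E.~Fuchs, C.~Meiri, P.~Sarnak, \emph{Hyperbolic monodromy groups for the hypergeometric equation and Cartan involutions}, arXiv:1305.0729 (2013).
\bibitem{Vin} Vinberg, \emph{Hyperbolic reflection groups}, Russ. Math. Surveys 40 (1985).
\end{thebibliography}
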